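# Complements of unambiguous multi-component grammars

Throughout, $\mathbb N=\{0,1,2,\dots\}$, $\varepsilon$ is the empty word, and $|w|_b$ is the number of letters $b$ in the word $w$.

## 1. Multi-component grammars, derivation trees, unambiguity

In a context-free grammar a nonterminal derives a word. In a multi-component grammar a nonterminal derives a tuple of words, and a rule may place the components of the tuple far apart.

**Definition (multi-component grammar).** A multi-component grammar (multiple context-free grammar, Seki, Matsumura, Fujii and Kasami) is a tuple $G=(\Sigma,\mathcal N,R,S)$. Here $\Sigma$ is a finite alphabet and $\mathcal N$ is a finite set of nonterminals. Each nonterminal $A$ has a dimension $\dim A\ge 1$, and the start symbol $S$ has $\dim S=1$. Each rule in the finite set $R$ has the form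
$$A(\alpha_1,\ldots,\alpha_{\dim A}) \leftarrow B_1(x_{1,1},\ldots,x_{1,\dim B_1}),\ldots,B_l(x_{l,1},\ldots,x_{l,\dim B_l}),$$
with $l\ge 0$, pairwise distinct variables $x_{i,j}$, and each $\alpha_t$ a string over $\Sigma$ and these variables, where every variable occurs at most once in $\alpha_1,\dots,\alpha_{\dim A}$ in total. The left side is the head of the rule. The dimension of the grammar is the maximum of $\dim A$ over its nonterminals $A$.

**Definition (derivation trees, language).** If we have trees for $B_1,\dots,B_l$ that derive tuples $(w_{i,1},\dots,w_{i,\dim B_i})$, then applying the rule above gives a tree for $A$; it derives the tuple obtained by substituting $w_{i,j}$ for $x_{i,j}$ in $\alpha_1,\dots,\alpha_{\dim A}$. Rules with $l=0$ start the induction. So each node of a tree carries a rule and is labelled by the nonterminal in its head. The language $L(G)$ is the set of $w\in\Sigma^*$ such that $(w)$ is derived from $S$.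

**Example 1.** Let $\dim E_1=2$ and take the rules
$$E_1(b,\varepsilon)\leftarrow\ ,\qquad E_1(aua,av)\leftarrow E_1(u,v),\qquad S(ubv)\leftarrow E_1(u,v).$$
Using the second rule $i$ times, $E_1$ derives $(a^iba^i,a^i)$ and nothing else, so the language is $\{a^iba^iba^i: i\ge0\}$. The grammar has dimension $2$: three equal blocks are grown at once.

**Definition (unambiguous).** A grammar is unambiguous if every $w\in L(G)$ has exactly one derivation tree from $S$.

**Example 2.** The grammar in Example 1 is unambiguous: a tree is a chain determined by $i$, and the word determines $i$. The grammar $S(xay)\leftarrow A(x),A(y)$; $A(\varepsilon)\leftarrow$; $A(av)\leftarrow A(v)$ is ambiguous, since $aa$ has two trees, with $(x,y)=(\varepsilon,a)$ and with $(x,y)=(a,\varepsilon)$.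

**Definition (nondeleting).** A grammar is nondeleting if in every rule every variable occurs exactly once in the head.

**Example 3.** Example 1 is nondeleting. If we replace its last rule by $S(u)\leftarrow E_1(u,v)$, the variable $v$ is deleted and the language becomes $\{a^iba^i\}$.

One textbook fact will be used several times. A deterministic finite automaton gives an unambiguous grammar of dimension $1$ for its language: a nonterminal $A_q$ for each state $q$, rules $A_q(cv)\leftarrow A_{q'}(v)$ for each transition from $q$ to $q'$ by $c$, and $A_q(\varepsilon)\leftarrow$ for each accepting $q$. A derivation tree of $w$ is the accepting run on $w$, and there is only one.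

## 2. Block words, descents, linear sets

**Definition (block words and descents).** For $n=(n_0,\dots,n_{N-1})\in\mathbb N^N$ put
$$w(n)=a^{n_0}\,b\,a^{n_1}\,b\cdots b\,a^{n_{N-1}} .$$
There is a descent at $i$ ($1\le i\le N-1$) if $n_{i-1}>n_i$. We call the comparison of $n_{i-1}$ with $n_i$ the test at $i$; it fails if there is a descent at $i$.

Every word over $\{a,b\}$ is $w(n)$ for exactly one $n$, with $N=|w|_b+1$. For example, $w(1,2,0,0)=abaabb$ has one descent, at $2$.

**Definition (linear sets, support).** A linear set in $\mathbb N^N$ is
$$c+\langle u_1,\dots,u_r\rangle=\Bigl\{c+\sum_j\lambda_ju_j:\lambda_j\in\mathbb N\Bigr\},\qquad c,u_j\in\mathbb N^N.$$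
The $u_j$ are its periods. The support of a vector is its set of nonzero coordinates.

**Example 4.** The nondecreasing triples $\{p\le q\le r\}\subseteq\mathbb N^3$ form the linear set $\langle(1,1,1),(0,1,1),(0,0,1)\rangle$, whose periods have supports of sizes $3,2,1$. The grammar in Example 1 gives $\langle (1,1,1)\rangle$.

## 3. Complements relative to $\Sigma^*$, and chains of at most four blocks

The family of languages of multi-component grammars is known not to be closed under complementation. The problem, from Olga Martynova and Alexander Okhotin, "Non-closure under complementation for unambiguous linear grammars", arXiv:2210.02329 (2022), asks what happens if grammars are required to be unambiguous: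

*Is it true that for every unambiguous multi-component grammar $G$ over $\Sigma$ there is an unambiguous multi-component grammar $G'$ with $L(G')=\Sigma^*\setminus L(G)$?*

The answer is no. We will build an unambiguous grammar over $\{a,b\}$ of dimension $2$ such that the complement of its language has no multi-component grammar at all, ambiguous or not.

Before that, some cases by hand. Regular languages cause no trouble: the complement is regular, and a deterministic automaton gives an unambiguous grammar.

*Two blocks.* Let $B=\{a^pba^q:p\le q\}$ and $C=\{a^pba^q:p>q\}$. Both have unambiguous grammars of dimension $1$ (written out in Section 7). The complement of $B$ is the disjoint union of $C$ and the regular language $\{|w|_b\ne1\}$, so it has an unambiguous grammar.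

*Three blocks.* The language $\{a^pba^qba^r:p\le q\le r\}$ has dimension $2$, by enriching Example 1; its complement among words with two $b$'s is $\{p>q\}\sqcup\{p\le q>r\}$, again easy in dimension $2$ (Section 7).

*Four blocks.* Dimension $2$ still handles $n_0\le n_1\le n_2\le n_3$. Take nonterminals $V_1,\dots,V_4$ of dimension $2$ with
$$V_1(b,b)\leftarrow,\quad V_1(axa,aya)\leftarrow V_1(x,y),\quad V_2(xa,aya)\leftarrow V_2(x,y),\quad V_3(x,aya)\leftarrow V_3(x,y),\quad V_4(x,ya)\leftarrow V_4(x,y),$$
the passing rules $V_{j+1}(x,y)\leftarrow V_j(x,y)$ for $j=1,2,3$, and $S(xby)\leftarrow V_4(x,y)$. It derives $w(n)$ for $n=\lambda_1(1,1,1,1)+\lambda_2(0,1,1,1)+\lambda_3(0,0,1,1)+\lambda_4(0,0,0,1)$. These $n$ are all nondecreasing quadruples, with unique $\lambda_j$, so the grammar is unambiguous.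

A pair of components has four ends, and four blocks is how far this construction goes. The next section turns "number of ends" into a theorem.

## 4. Pumps and the bound $2d$ on supports

First we remove deletions, so that a letter, once produced, is never lost.

**Lemma 1.** Every multi-component grammar of dimension $d$ is equivalent to a nondeleting one of dimension at most $d$.

*Proof.* For each nonterminal $A$ and each nonempty $J\subseteq\{1,\dots,\dim A\}$ take a nonterminal $A^J$ of dimension $|J|$, meant to derive the projections to $J$ of the tuples derived by $A$. Consider a rule as in the definition whose $B_1,\dots,B_l$ all derive some tuple, and a set $J$ for its head nonterminal $A$. Let $J_i$ be the set of $j$ such that $x_{i,j}$ occurs in some $\alpha_t$ with $t\in J$. Add the rule with head $A^J(\alpha_t)_{t\in J}$ and right side consisting of $B_i^{J_i}(x_{i,j})_{j\in J_i}$ over those $i$ with $J_i\ne\emptyset$. Every variable of the new rule occurs in its head, exactly once. The start symbol is $S^{\{1\}}$.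

We show by induction on trees that $A^J$ derives exactly the projections to $J$ of tuples derived by $A$. If $A$ derives a tuple, then the rule at the root has all its $B_i$ deriving something, so the new rule exists. By induction $B_i^{J_i}$ derives the projection of the $B_i$-tuple, and the new rule gives the projection to $J$. Conversely, a tuple of $A^J$ comes from such a new rule and from tuples of the $B_i^{J_i}$, which by induction are projections of $B_i$-tuples. For $J_i=\emptyset$ choose any tuple derived by $B_i$; one exists. Applying the original rule gives an $A$-tuple with the required projection. $\square$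

**Lemma 2.** Let $G$ be a multi-component grammar of dimension $d$ over an alphabet containing $a,b$, and let $N\ge1$. Then $T=\{n\in\mathbb N^N: w(n)\in L(G)\}$ is a finite union of linear sets all of whose periods have support of size at most $2d$.

*Proof.* By Lemma 1 we may assume that $G$ is nondeleting.

**Step 1: mark every $a$ with the number of its block.** The purpose is to count the blocks separately. Consider the automaton with states $0,\dots,N-1$ and transitions $p\xrightarrow{a_p}p$ for all $p$, and $p\xrightarrow{b}p+1$ for $p<N-1$. Paths from $0$ to $N-1$ are labelled exactly by the words $a_0^{n_0}ba_1^{n_1}b\cdots ba_{N-1}^{n_{N-1}}$.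

Let $G_N$ have nonterminals $A[(p_1,q_1),\dots,(p_m,q_m)]$ with $m=\dim A$ and states $p_j\le q_j$. For each rule of $G$, the grammar $G_N$ has all rules obtained as follows. Assign a pair of states to each variable and to each head component. For each head component $\alpha_t=y_1\cdots y_z$ with pair $(p,q)$, choose states $r_0=p,r_1,\dots,r_z=q$ such that:

* if $y_s=a$, then $r_{s-1}=r_s$, and $y_s$ is replaced by $a_{r_s}$;
* if $y_s=b$, then $r_s=r_{s-1}+1$;
* if $y_s$ is a variable, its pair is $(r_{s-1},r_s)$;
* other terminals are not allowed.

Annotate the nonterminals of the rule by these pairs. (For instance, for $N=2$ the rules $B_0(b)\leftarrow$ and $B_0(ava)\leftarrow B_0(v)$ yield $B_0[(0,1)](b)\leftarrow$ and $B_0[(0,1)](a_0va_1)\leftarrow B_0[(0,1)](v)$, together with rules for $B_0[(0,0)]$ and $B_0[(1,1)]$, which derive nothing.)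

We claim: $A[(p_j,q_j)_j]$ derives $(v_j)_j$ in $G_N$ if and only if each $v_j$ labels a path from $p_j$ to $q_j$ and $A$ derives in $G$ the tuple obtained by erasing the indices. "Only if" is a direct induction on the tree: by the choice of the $r_s$, the pieces of a head component label consecutive paths. For "if", take a tree of $G$ for the erased tuple and look at its root rule. Each $v_t$ splits according to $\alpha_t$ into letters and factors substituted for variables, and the path of $v_t$ splits accordingly. Let $r_0,\dots,r_z$ be the states at the split points. Since every variable occurs exactly once in the head, each variable receives exactly one pair, and the factor substituted for it labels a path with that pair of ends. By induction the annotated right-hand nonterminals derive these factors, and the annotated rule gives $(v_j)_j$.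

With start symbol $S'=S[(0,N-1)]$ we get
$$L(G_N)=\{a_0^{n_0}ba_1^{n_1}b\cdots ba_{N-1}^{n_{N-1}}: n\in T\}. \tag{1}$$
$G_N$ is nondeleting, of dimension at most $d$.

**Step 2: express $T$ through trees and pumps.** For a derivation tree $\tau$ of $G_N$ let $\Psi(\tau)\in\mathbb N^N$ count the letters $a_0,\dots,a_{N-1}$ in the derived tuple. Since $G_N$ is nondeleting, $\Psi(\tau)$ is the sum over the nodes of the numbers of $a_i$ in the heads of the rules used. By (1), $T=\{\Psi(\tau):\tau\text{ a derivation tree from }S'\}$.

A pump $\pi$ is a partial derivation tree with root nonterminal $A$ and exactly one non-expanded leaf, the hole, which is different from the root and is labelled by the same $A$. Define $\Psi(\pi)$ as the same sum over its expanded nodes. For example, in the unmarked Example 1, the rule $E_1(aua,av)\leftarrow E_1(u,v)$ is a pump that adds one $a$ to each of three blocks.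

The height is the number of nodes on a longest path from the root. Let $V(\tau)$ be the set of nonterminals that occur in $\tau$. For a nonempty set $W$ of nonterminals put $h=|W|^2$. Let $\mathcal F_W$ be the set of derivation trees $\tau$ from $S'$ with $V(\tau)=W$ and height at most $h$, and let $\mathcal P_W$ be the set of pumps with nonterminals in $W$ and height at most $h+1$. Both are finite. We claim
$$\{\Psi(\tau): \tau\text{ from }S',\ V(\tau)=W\}=\bigcup_{\tau_0\in\mathcal F_W}\bigl(\Psi(\tau_0)+\langle\Psi(\pi):\pi\in\mathcal P_W\rangle\bigr). \tag{2}$$

"$\supseteq$": Start with $\tau_0\in\mathcal F_W$. A pump with root $A\in W$ can be inserted at a node labelled $A$, and such a node exists because $V=W$. The insertion keeps $V=W$ and adds $\Psi(\pi)$. Repeat.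

"$\subseteq$": Induct on the number of nodes of $\tau$. If the height is at most $h$, then $\tau\in\mathcal F_W$. Otherwise, going down a longest path, we find a node whose subtree has height exactly $h+1$. A longest path in this subtree has $|W|^2+1$ nodes, so some $A\in W$ labels at least $|W|+1$ of them; call $|W|+1$ such nodes $v_1,\dots,v_{|W|+1}$, from top to bottom. For $1\le i\le|W|$ let $\pi_i$ be the pump between $v_i$ and $v_{i+1}$: the subtree at $v_i$ with a hole in place of the subtree at $v_{i+1}$. Not counting the holes, the $\pi_i$ are node-disjoint. Hence for each nonterminal $X'\in W\setminus\{A\}$ there is at most one $i$ such that all occurrences of $X'$ in $\tau$ lie in $\pi_i$. This spoils at most $|W|-1$ of the $|W|$ indices. Choose an index $i$ that is not spoiled, and remove $\pi_i$, that is, replace the subtree at $v_i$ by the subtree at $v_{i+1}$. No nonterminal is lost: those other than $A$ occur outside $\pi_i$, and $A$ survives at $v_{i+1}$. The result $\tau'$ is a smaller tree from $S'$ with $V(\tau')=W$ and $\Psi(\tau)=\Psi(\tau')+\Psi(\pi_i)$. Moreover $\pi_i\in\mathcal P_W$, since it lies in a subtree of height $h+1$. Apply the induction hypothesis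 to $\tau'$.

Taking the union of (2) over the finitely many $W$, we see that $T$ is a finite union of linear sets, with periods $\Psi(\pi)$, $\pi\in\mathcal P_W$, where only those $W$ with $\mathcal F_W\ne\emptyset$ contribute.

**Step 3: bound the supports by counting ends.** Let $\mathcal F_W\ne\emptyset$ and let $\pi\in\mathcal P_W$ have root $A$, with $m=\dim A\le d$. Insert $\pi$ into some $\tau_0\in\mathcal F_W$ and call the result $\tau_1$. Both trees derive words of $L(G_N)$, with exactly $N-1$ letters $b$. As $G_N$ is nondeleting, letters are counted node by node, so $\pi$ contributes no $b$.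

Put formal symbols $(y_1,\dots,y_m)$ at the hole and evaluate the pump. It gives a tuple $(\beta_1,\dots,\beta_m)$ of strings over terminals and $y_1,\dots,y_m$. Going from the hole up to the root, each rule uses each variable exactly once, so $\beta_1,\dots,\beta_m$ together contain each $y_j$ exactly once. If $\beta_t$ contains $c_t$ of the symbols $y_j$, it has at most $c_t+1$ nonempty maximal terminal factors. In total there are at most $\sum_t(c_t+1)=m+m=2m$.

Since $G_N$ is nondeleting, each component derived at a node of $\tau_1$ is a factor of the final word. Hence each maximal terminal factor of $\beta_t$ is a factor of a word $a_0^{n_0}ba_1^{n_1}b\cdots ba_{N-1}^{n_{N-1}}$. It contains no $b$, so it is a power of a single $a_i$. Therefore $\Psi(\pi)$ has support of size at most $2m\le 2d$. $\square$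

## 5. Pointing at a descent, and the chain before the first descent

Lemma 2 gives a language whose complement is easy but which has no grammar itself.

**Example 5.** *The language of all $w(n)$ with $n$ nondecreasing (any number of blocks) has no multi-component grammar.* Suppose it has one, of dimension $d$, and choose $N>2d$. By Lemma 2 the set of nondecreasing $n\in\mathbb N^N$ is a finite union of linear sets with periods of support at most $2d$. One of them contains $p_s=(s,\dots,s)$ for infinitely many $s$. Write $p_s$ with coefficients on its nonzero periods. Since infinitely many distinct points are represented, the coefficient of some period $u\neq 0$ is unbounded, so for some $s$ it is at least $1$. Then $p_s+u$ and $p_s-u$ both lie in the set. Their differences at $i$ are $\pm(u_i-u_{i-1})$, and both signs must be nonnegative; so $u$ is constant. As $u\ne0$, its support has size $N>2d$, a contradiction.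

The complement, "there is some descent", has a grammar of dimension $1$: with $C$ as above, $I$ for $\{\varepsilon\}\cup\{a,b\}^*b$ and $J$ for $\{\varepsilon\}\cup b\{a,b\}^*$, take $S(xyz)\leftarrow I(x),C(y),J(z)$. It points at a descent. But a word with two descents, such as $w(2,1,0)=aabab$, has two trees.

The sensible repair is to point at the *first* descent. Then the part before it must be checked to be nondecreasing. That check is the point where the approach stops. The words whose only descent is at the last block, that is, $n_0\le n_1\le\dots\le n_{N-1}>n_N$, cannot be generated for all $N$ by one grammar of dimension $d$. To see this, choose $N>2d$ and use the points $(s,\dots,s,0)$, $s\ge1$. As in Example 5 we get a nonzero period $u$ with $p_s\pm u$ in the set. The last coordinate of $p_s-u$ is nonnegative, so $u_N=0$. The first $N$ coordinates of $u$ are equal, as before. So $u$ has support of size $N>2d$, contradicting Lemma 2. This does not show that "some descent" has no unambiguous grammar; it only blocks this way of building one.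

The cause is that neighboring tests share a block, so that many tests in a row form a long chain. If we use only the tests at $i\equiv1\pmod 3$, they compare disjoint pairs of blocks, and the word can be cut between the pairs. If we use two of the three residue classes modulo $3$, the tests still form short chains, of three blocks, with cuts at the tests of the unused class. So split the tests into three classes, and let $X$, $Y$, $Z$ say that all tests of the respective class hold. "Some descent" is $\neg X\vee\neg Y\vee\neg Z$. This union is not disjoint, and the obvious way to make it so,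
$$\neg X\ \sqcup\ (X\wedge\neg Y)\ \sqcup\ (X\wedge Y\wedge\neg Z),$$
has a last term that involves all three classes: there is no class left at which to cut, and locating the first failing $Z$-test means checking the same long chain.

The way past this is to give up on "some descent" and use a *cyclic* union
$$(X\wedge\neg Y)\ \cup\ (Y\wedge\neg Z)\ \cup\ (Z\wedge\neg X).$$
Each term mentions only two classes, and the terms are pairwise disjoint. The price is that the complement contains not only the nondecreasing words but also those where all three classes fail. The proof of non-generation has to survive that.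

## 6. A cyclic union of two-class conditions

Let $D=\{w\in\{a,b\}^*: |w|_b\equiv 0 \bmod 3\}$, so $D$ consists of the words $w(n)$ with $n\in\mathbb N^{3k+1}$, $k\ge 0$. Define predicates on $D$:

* $X$: no descent at any $i\equiv1 \pmod 3$;
* $Y$: no descent at any $i\equiv 2\pmod 3$;
* $Z$: no descent at any $i\equiv 0\pmod 3$.

Here $1\le i\le 3k$. Let
$$L_1=\{X\wedge\neg Y\},\quad L_2=\{Y\wedge\neg Z\},\quad L_3=\{Z\wedge\neg X\},\quad L=L_1\cup L_2\cup L_3\subseteq D .$$
The truth vectors $(X,Y,Z)$ covered are TFT, TFF by $L_1$; TTF, FTF by $L_2$; FTT, FFT by $L_3$. These six are distinct, so $L_1,L_2,L_3$ are pairwise disjoint, and the two missing vectors are TTT and FFF: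
$$D\setminus L=\{w\in D:\ X,Y,Z \text{ all true or all false}\}. \tag{3}$$

For $k=1$ the tests are $X:n_0\le n_1$, $Y:n_1\le n_2$, $Z:n_2\le n_3$. Thus $w(1,2,0,0)\in L_1$, while $w(0,1,2,3)$ (TTT) and $w(3,2,1,0)$ (FFF) are not in $L$. For $k=0$ all three predicates hold vacuously, so $a^*\cap L=\emptyset$.

**Theorem A.** (i) $L$ is generated by an unambiguous multi-component grammar of dimension $2$. (ii) $\{a,b\}^*\setminus L$ is not generated by any multi-component grammar. Hence the family of languages of unambiguous multi-component grammars is not closed under complementation.

## 7. An unambiguous grammar of dimension $2$ for $L$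

This section proves (i).

**Step 1: cut the words.** The purpose is to describe each $L_i$ by concatenations of pieces with at most three blocks. Let
$$E=\{a^pba^qba^r:p\le q\le r\},\quad F=\{a^pba^qba^r:p\le q>r\},\quad B=\{a^pba^q:p\le q\},\quad C=\{a^pba^q:p>q\},$$
and $Q=E\sqcup F=\{a^pba^qba^r:p\le q\}$.

* For $L_1$ cut after blocks $2,5,8,\dots$: pieces $(n_0,n_1,n_2),(n_3,n_4,n_5),\dots$, then $n_{3k}$. In each triple the first test is in class $X$ and the second in class $Y$. The tests at the cuts, at $3,6,\dots$, are in class $Z$.
* For $L_2$ cut after blocks $0,3,6,\dots$: first $n_0$, then $(n_1,n_2,n_3),(n_4,n_5,n_6),\dots$ In each triple the first test is in class $Y$ and the second in class $Z$. The cuts, at $1,4,\dots$, are in class $X$.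
* For $L_3$ (where $k\ge1$, since $\neg X$ needs a test) cut after blocks $1,4,7,\dots$: first $(n_0,n_1)$ with a test in class $X$; then $k-1$ triples $(n_2,n_3,n_4),\dots$ with first test in class $Z$ and second in class $X$; last $(n_{3k-1},n_{3k})$ with a test in class $Z$. The cuts, at $2,5,\dots$, are in class $Y$.

In each case the class tested at the cuts does not matter for $L_i$. For $L_1$, all triples must satisfy $p\le q$, and some triple must have $q>r$. Single out the first one that does: the triples before it are in $E$, it is in $F$, those after it are in $Q$. The same for $L_2$. For $L_3$, the class required to hold, $Z$, is the first test in the triples and the test of the last pair, and the first failing $X$-test is either in the initial pair or in a triple. Hence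
$$L_1=(Eb)^*Fb(Qb)^*a^*,\qquad L_2=a^*b(Eb)^*F(bQ)^*,$$
$$L_3=Cb(Qb)^*B\ \sqcup\ Bb(Eb)^*Fb(Qb)^*B. \tag{4}$$

**Step 2: write the grammar.** A nonterminal has the same name as its language; $A$ generates $a^*$.

* $A(\varepsilon)\leftarrow$; $A(av)\leftarrow A(v)$.
* $B_0(b)\leftarrow$; $B_0(ava)\leftarrow B_0(v)$; $B(v)\leftarrow B_0(v)$; $B(va)\leftarrow B(v)$; $C(av)\leftarrow B_0(v)$; $C(av)\leftarrow C(v)$.
* $E_1(b,\varepsilon)\leftarrow$; $E_1(aua,av)\leftarrow E_1(u,v)$; $E_2(u,v)\leftarrow E_1(u,v)$; $E_2(ua,av)\leftarrow E_2(u,v)$; $E_3(u,v)\leftarrow E_2(u,v)$; $E_3(u,av)\leftarrow E_3(u,v)$; $E(ubv)\leftarrow E_3(u,v)$.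
* $F_1(ua,v)\leftarrow E_2(u,v)$; $F_1(ua,v)\leftarrow F_1(u,v)$; $F_2(aua,v)\leftarrow E_1(u,v)$; $F_2(aua,v)\leftarrow F_2(u,v)$; $F_3(u,v)\leftarrow F_2(u,v)$; $F_3(ua,v)\leftarrow F_3(u,v)$; $F(ubv)\leftarrow F_1(u,v)$; $F(ubv)\leftarrow F_3(u,v)$.
* $Q(v)\leftarrow E(v)$; $Q(v)\leftarrow F(v)$.
* $S_1(ubv)\leftarrow E(u),S_1(v)$; $S_1(ubv)\leftarrow F(u),T_1(v)$; $T_1(ubv)\leftarrow Q(u),T_1(v)$; $T_1(v)\leftarrow A(v)$.
* $S_2(ubv)\leftarrow A(u),U_2(v)$; $U_2(ubv)\leftarrow E(u),U_2(v)$; $U_2(ubv)\leftarrow F(u),T_2(v)$; $U_2(v)\leftarrow F(v)$; $T_2(ubv)\leftarrow Q(u),T_2(v)$; $T_2(v)\leftarrow Q(v)$.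
* $S_3(ubv)\leftarrow C(u),T_3(v)$; $S_3(ubv)\leftarrow B(u),U_3(v)$; $U_3(ubv)\leftarrow E(u),U_3(v)$; $U_3(ubv)\leftarrow F(u),T_3(v)$; $T_3(ubv)\leftarrow Q(u),T_3(v)$; $T_3(v)\leftarrow B(v)$.
* $S(v)\leftarrow S_1(v)$; $S(v)\leftarrow S_2(v)$; $S(v)\leftarrow S_3(v)$.

**Step 3: check the pieces.** We show that $A,B,C,E,F,Q$ generate their languages with one tree per word. In the rules of $A$, $B_0,B,C$, $E_1,E_2,E_3$, $F_1,F_2,F_3$ the right side has at most one nonterminal, so a tree is a chain. It starts from the rule without right side, repeats a loop some number of times, moves to the next nonterminal, and so on. The numbers of repetitions are free parameters $i,j,l\ge0$ and determine the tree. The derived tuples are: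

* $B_0$: $a^iba^i$; $B$: $a^iba^{i+j}$; $C$: $a^{i+j+1}ba^i$;
* $E_1$: $(a^iba^i,a^i)$; $E_2$: $(a^iba^{i+j},a^{i+j})$; $E_3$: $(a^iba^{i+j},a^{i+j+l})$;
* $F_1$: $(a^iba^{i+j+1+l},a^{i+j})$; $F_2$: $(a^{i+j+1}ba^{i+j+1},a^i)$; $F_3$: $(a^{i+j+1}ba^{i+j+1+l},a^i)$;

and $A$ derives $a^i$. In each line the exponents determine the parameters, so each derived tuple has exactly one tree.

In $E(ubv)$ and $F(ubv)$, $u$ has exactly one $b$ and $v$ has none, so the word determines $u$ and $v$. From $E_3$ we get exactly the triples $p\le q\le r$. With $p=i$, $r=i+j$, $q=i+j+1+l$, the nonterminal $F_1$ gives exactly the triples $p\le r<q$. With $r=i$, $p=i+j+1$, $q=i+j+1+l$, the nonterminal $F_3$ gives exactly $r<p\le q$. These two cases are disjoint (one has $p\le r$, the other $p>r$), and their union is $\{p\le q>r\}$. So $E$ and $F$ generate their languages unambiguously, and so does $Q$, because $E\cap F=\emptyset$.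

**Step 4: check the assembly.** We show that each of $S_i,T_i,U_i$ has one tree per word. In a rule with head $ubv$ for one of these, the number of $b$'s in $u$ is fixed: $2$ if $u$ comes from $E,F,Q$; $1$ if from $B,C$; $0$ if from $A$. For a fixed left-hand nonterminal all its rules with head $ubv$ have the same number: it is $0$ for $S_2$, $1$ for $S_3$, and $2$ for $S_1,T_1,U_2,T_2,U_3,T_3$. So the word determines which $b$ separates $u$ from $v$, hence $u$ and $v$. Where a nonterminal has two rules with head $ubv$, the choice is decided by $u$, since $E\cap F=\emptyset$ and $B\cap C=\emptyset$. The rules without the separating $b$, namely $T_1\leftarrow A$, $U_2\leftarrow F$, $T_2\leftarrow Q$, $T_3\leftarrow B$, produce words with $0,2,2,1$ letters $b$, while the other rules of the same nonterminal produce words with more $b$'s. So the word determines the rule at the root and the words derived below it, and by induction on the length all these nonterminals are unambiguous.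

Reading off the rules, $T_1=(Qb)^*a^*$, $T_2=Q(bQ)^*$, $T_3=(Qb)^*B$, $U_2=(Eb)^*F(bQ)^*$, $U_3=(Eb)^*Fb(Qb)^*B$, so $S_i$ generates $L_i$ by (4). Since the $L_i$ are pairwise disjoint, the three rules for $S$ create no ambiguity. The grammar generates $L$, is unambiguous, and has dimension $2$. This proves (i). $\square$

For instance, $abaabb=w(1,2,0,0)$ is parsed by $S_1(ubv)\leftarrow F(u),T_1(v)$ with $u=abaab$, $v=\varepsilon$.

## 8. The all-true-or-all-false set forces large supports

For $k\ge1$ and $N=3k+1$ let
$$K_k=\{n\in\mathbb N^N: X,Y,Z\text{ all true or all false for }w(n)\}.$$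
By Lemma 2 it is enough to see that $K_k$ needs periods of large support. Repeating Example 5 with the points $(s,\dots,s)$ does not work. With $u=(3,2,1,0,\dots,0)$, of support $3$, the point $(s,\dots,s)+eu$ has descents at $1,2,3$ for every $e>0$, so it is FFF. For $e<0$ with $s\ge3|e|$ it is nondecreasing, so it is TTT. All these points lie in $K_k$. The all-false words let a period escape.

The cure is to start from a nondecreasing point at which the $X$-tests hold with a margin $t$, while all other tests are equalities. A small move cannot break $X$, and then membership in $K_k$ forces $Y$ and $Z$ to hold. This pins $u$ down. A larger move then breaks $X$ alone.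

**Proposition 3.** If $2d<N$, then $K_k$ is not a finite union of linear sets whose periods have support of size at most $2d$.

*Proof.* Suppose it is. Let $M$ be the maximal entry of all the periods involved ($M=0$ if there are none), and let $t=M+1$.

**Step 1: choose the points and find a period that can be moved along.** For $s\in\mathbb N$ let $p_s\in\mathbb N^N$ have coordinates $(p_s)_i=s+t\lceil i/3\rceil$, $0\le i\le 3k$, that is,
$$p_s=(s;\ s+t,s+t,s+t;\ s+2t,s+2t,s+2t;\ \dots).$$
The difference $(p_s)_i-(p_s)_{i-1}$ is $t$ for $i\equiv1\pmod 3$ and $0$ for $i\not\equiv1$. So $X,Y,Z$ hold and $p_s\in K_k$.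

There are infinitely many $s$ and finitely many linear sets, so some linear set $c+\langle u_1,\dots,u_r\rangle\subseteq K_k$ of the union contains $p_s$ for infinitely many $s$. For these $s$ write $p_s=c+\sum_j\lambda_j(s)u_j$, using only nonzero periods. If all $\lambda_j(s)$ were bounded, only finitely many points would arise; but the $p_s$ are distinct. So some $\lambda_j(s)$ is unbounded. Put $u=u_j\neq0$ and fix $s$ with $\lambda_j(s)\ge t+1$. Changing the coefficient of $u$ by $e$ keeps it nonnegative as long as $e\ge-(t+1)$, so
$$p_s+e\,u\in K_k\quad\text{for all integers } e\ge-(t+1). \tag{5}$$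

**Step 2: small moves show that $u$ does not change at indices $i\not\equiv1$.** Take $e=\pm1$. For $i\equiv 1\pmod 3$ the difference of $p_s\pm u$ at $i$ is $t\pm(u_i-u_{i-1})\ge t-M>0$, since the entries of $u$ lie between $0$ and $M$. So $X$ holds for both points. By (5) and the definition of $K_k$, $Y$ and $Z$ hold for both points as well. For $i\not\equiv1$ the differences are $\pm(u_i-u_{i-1})$, and both signs must be nonnegative. Therefore $u_i=u_{i-1}$ for all $i\not\equiv 1\pmod 3$.

**Step 3: a larger move breaks $X$ and nothing else.** Since $u\ne0$ has support of size at most $2d<N$, it has both zero and nonzero coordinates, so it is not constant. By Step 2 there is $i\equiv1\pmod 3$ with $\delta=u_i-u_{i-1}\ne0$. Take $e=-(t+1)$ if $\delta>0$ and $e=t+1$ if $\delta<0$; both are allowed in (5). The difference of $p_s+eu$ at this $i$ is $t-(t+1)|\delta|<0$, so $X$ fails. All differences at indices $\not\equiv1$ are $0$, so $Y$ and $Z$ hold. The truth vector is FTT, and $p_s+eu\notin K_k$, contradicting (5). $\square$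

*Proof of Theorem A (ii).* Suppose $\{a,b\}^*\setminus L=L(G)$ with $G$ of dimension $d$. Choose $k\ge 1$ with $N=3k+1>2d$. All $w(n)$ with $n\in\mathbb N^N$ have $3k$ letters $b$, so they lie in $D$, and by (3)
$$\{n\in\mathbb N^N: w(n)\in L(G)\}=K_k.$$
By Lemma 2 this is a finite union of linear sets with periods of support at most $2d$, contradicting Proposition 3. Together with (i), this shows that $L$ has an unambiguous grammar while its complement has no multi-component grammar at all, so the family is not closed under complementation. $\blacksquare$

The example has dimension $2$. Whether an unambiguous grammar of dimension $1$, that is, an unambiguous context-free grammar, can have a complement that is not generated by any multi-component grammar is not determined here; the question posed does not need it.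

## 9. Alphabet size, disjoint unions and the exact dimension of $D_k\setminus L$

**Theorem B.**

1. *(Alphabet, sharp.)* For every $|\Sigma|\ge2$ there is an unambiguous multi-component grammar of dimension $2$ whose complement is not generated by any multi-component grammar. For $|\Sigma|=1$ the family is closed under complementation.
2. *(Disjoint unions and intersections.)* $L$ is the disjoint union of three languages $L_1,L_2,L_3$ such that each $L_i$ and each $\Sigma^*\setminus L_i$ ($\Sigma=\{a,b\}$) has an unambiguous grammar of dimension $2$. Hence the languages that are, together with their complements, defined by unambiguous multi-component grammars are not closed under disjoint union. Moreover the three languages $\Sigma^*\setminus L_i$, any two of which have union $\Sigma^*$, have an intersection that is not generated by any multi-component grammar.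
3. *(Exact dimension.)* For $k\ge1$ let $D_k=\{w\in\{a,b\}^*:|w|_b=3k\}$. Then $L\cap D_k$ has an unambiguous grammar of dimension $2$, while the minimal dimension of a grammar for $D_k\setminus L$ is exactly $\lceil(3k+1)/2\rceil$, attained by an unambiguous grammar.

*Proof of part 1.* Let $\Sigma\supseteq\{a,b\}$ and use the same $L$ and the same grammar. Lemma 2 allows any alphabet containing $a,b$ and only looks at words $w(n)$. So if $\Sigma^*\setminus L=L(G)$, then $\{n\in\mathbb N^N:w(n)\in L(G)\}=K_k$ as before, and the proof of (ii) applies.

Let $\Sigma=\{a\}$. Regard a grammar $G$ over $\{a\}$ as a grammar over $\{a,b\}$, and apply Lemma 2 with $N=1$, where $w(n)=a^{n_0}$. It shows that $\{n:a^n\in L(G)\}$ is a finite union of linear subsets of $\mathbb N$. The words $a^n$ with $n\in c+\langle u_1,\dots,u_r\rangle$ form the regular language $a^c(a^{u_1})^*\cdots(a^{u_r})^*$. So $L(G)$ is regular, its complement is regular, and a deterministic automaton gives an unambiguous grammar of dimension $1$ for it. $\square$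

*Proof of part 2.*

**Step 1: describe the complements inside $D$.** Each $L_i$ is generated unambiguously by $S_i$ in Section 7, in dimension $2$. Let
$$M=\{a^pba^qba^r:p>q\}=C\,b\,a^*,\qquad H=a^*ba^*ba^*,\qquad H'=a^*ba^*.$$
Use the same cuts as in Section 7. Not being in $L_1$ means $X\wedge Y$ or $\neg X$; in the second case single out the first triple whose $X$-test fails:
$$D\setminus L_1=(Eb)^*a^*\ \sqcup\ (Qb)^*Mb(Hb)^*a^*.$$
Not being in $L_2$ means $k=0$, or $k\ge1$ and $Y\wedge Z$, or $\neg Y$:
$$D\setminus L_2=a^*\ \sqcup\ a^*bE(bE)^*\ \sqcup\ a^*b(Qb)^*M(bH)^*.$$
Not being in $L_3$ means $k=0$, or $k\ge1$ and $Z\wedge X$, or $\neg Z$; in the last case the first failing $Z$-test is in a middle triple or in the final pair: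
$$D\setminus L_3=a^*\ \sqcup\ Bb(Eb)^*B\ \sqcup\ H'b(Qb)^*Mb(Hb)^*H'\ \sqcup\ H'b(Qb)^*C.$$

**Step 2: write unambiguous grammars.** Keep $A,B,C,E,Q$ from Section 7 and add $M(ubv)\leftarrow C(u),A(v)$; $H'(ubv)\leftarrow A(u),A(v)$; $H(ubv)\leftarrow A(u),H'(v)$. In these the number of $b$'s in $u$ is $1,0,0$, so they are unambiguous. Then:

* for $D\setminus L_1$: $P_1(ubv)\leftarrow E(u),P_1(v)$; $P_1(v)\leftarrow A(v)$; $R_1(ubv)\leftarrow Q(u),R_1(v)$; $R_1(ubv)\leftarrow M(u),W_1(v)$; $W_1(ubv)\leftarrow H(u),W_1(v)$; $W_1(v)\leftarrow A(v)$; and the language is $P_1\sqcup R_1$;
* for $D\setminus L_2$: $P_2(ubv)\leftarrow A(u),P_2'(v)$; $P_2'(ubv)\leftarrow E(u),P_2'(v)$; $P_2'(v)\leftarrow E(v)$; $R_2(ubv)\leftarrow A(u),R_2'(v)$; $R_2'(ubv)\leftarrow Q(u),R_2'(v)$; $R_2'(ubv)\leftarrow M(u),W_2(v)$; $R_2'(v)\leftarrow M(v)$; $W_2(ubv)\leftarrow H(u),W_2(v)$; $W_2(v)\leftarrow H(v)$; and the language is $A\sqcup P_2\sqcup R_2$;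
* for $D\setminus L_3$: $P_3(ubv)\leftarrow B(u),P_3'(v)$; $P_3'(ubv)\leftarrow E(u),P_3'(v)$; $P_3'(v)\leftarrow B(v)$; $R_3(ubv)\leftarrow H'(u),R_3'(v)$; $R_3'(ubv)\leftarrow Q(u),R_3'(v)$; $R_3'(ubv)\leftarrow M(u),W_3(v)$; $R_3'(v)\leftarrow C(v)$; $W_3(ubv)\leftarrow H(u),W_3(v)$; $W_3(v)\leftarrow H'(v)$; and the language is $A\sqcup P_3\sqcup R_3$.

The argument of Section 7, Step 4, applies. For each left-hand nonterminal, the rules with head $ubv$ all have the same number of $b$'s in $u$ (two for $E,Q,M,H$; one for $B,H'$; none for $A$). Where there are two such rules, they are separated by $Q\cap M=\emptyset$. The rule without separating $b$ gives words with fewer $b$'s than the other rules of the same nonterminal. The unions at the end are disjoint, because the cases in Step 1 exclude each other. The dimension is $2$.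

**Step 3: add the words outside $D$.** The language $\Sigma^*\setminus D$ is regular and disjoint from $D$, so a deterministic automaton for it gives an unambiguous grammar, and one more start rule adds it without ambiguity. We obtain unambiguous grammars of dimension $2$ for $\Sigma^*\setminus L_i$.

**Step 4: draw the consequences.** Call a language good if it and its complement have unambiguous multi-component grammars. Each $L_i$ is good. If good languages were closed under disjoint union, then $L_1\sqcup L_2$ and then $L=(L_1\sqcup L_2)\sqcup L_3$ would be good, contradicting Theorem A (ii). For $i\ne j$ we have $L_i\cap L_j=\emptyset$, so $(\Sigma^*\setminus L_i)\cup(\Sigma^*\setminus L_j)=\Sigma^*$. Finally $\bigcap_i(\Sigma^*\setminus L_i)=\Sigma^*\setminus L$, which has no multi-component grammar. $\square$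

*Proof of part 3.*

**Step 1: a grammar for $L\cap D_k$.** The purpose is to restrict the grammar of Section 7 to $3k$ letters $b$ without losing unambiguity. Annotate each nonterminal with the numbers of $b$'s in its components, each between $0$ and $3k$. For each rule take all annotations for which the number attached to each head component is the number of $b$'s written in it plus the sum of the numbers attached to its variables. Start from $S$ annotated $3k$. The grammar of Section 7 is nondeleting, so in a tree of a word with $3k$ letters $b$ every component is a factor of the word and has at most $3k$ letters $b$. Hence such a tree has exactly one annotation, and erasing annotations is a bijection from the trees of the new grammar to the trees of words in $D_k$. Unambiguity and dimension are preserved.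

**Step 2: the lower bound.** Let $G$ be a grammar of dimension $d$ for $D_k\setminus L$, and $N=3k+1$. For all $n\in\mathbb N^N$ we have $w(n)\in D_k$, so by (3) $\{n\in\mathbb N^N:w(n)\in L(G)\}=K_k$. By Lemma 2, $K_k$ is a finite union of linear sets with periods of support at most $2d$. By Proposition 3, $2d\ge N=3k+1$. So $d\ge\lceil(3k+1)/2\rceil$.

**Step 3: $K_k$ is a finite disjoint union of linear sets with linearly independent periods.** This follows from general theorems: $K_k$ is a Boolean combination of linear inequalities, hence semilinear, that is, a finite union of linear sets (Ginsburg and Spanier, 1966), and every semilinear set is a finite disjoint union of linear sets with linearly independent periods (Eilenberg and Schützenberger, 1969; Ito, 1969). For $K_k$ one can also see it directly. Each $n\in\mathbb N^N$ induces an ordered partition $(C_1,\dots,C_g)$ of the index set: $n$ is constant on each $C_j$, with values $v_1<v_2<\dots<v_g$. Write $\mathbf 1_j$ for the indicator vector of $C_j\cup C_{j+1}\cup\dots\cup C_g$. The vectors $n$ that induce a given $(C_1,\dots,C_g)$ are those with $v_1\ge0$ and $v_j\ge v_{j-1}+1$ for $2\le j\le g$, so they form the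 linear set
$$\sum_{j=2}^g\mathbf 1_j+\langle\mathbf 1_1,\dots,\mathbf 1_g\rangle .$$
Its periods are linearly independent: $\mathbf 1_j-\mathbf 1_{j+1}$ (with $\mathbf 1_{g+1}=0$) is the indicator of $C_j$, and indicators of disjoint nonempty sets are independent. Different ordered partitions give disjoint sets, there are finitely many of them, and whether $n\in K_k$ depends only on the ordered partition. So $K_k$ is the disjoint union of those of the linear sets that lie in it.

**Step 4: the upper bound.** For each linear set $c+\langle u_1,\dots,u_r\rangle$ of Step 3 take its own nonterminals $V_0,\dots,V_r$ of dimension $\lceil N/2\rceil$, whose components have the form $a^{n_0}ba^{n_1},\ a^{n_2}ba^{n_3},\dots$ (the last one is $a^{n_{N-1}}$ if $N$ is odd). With $u_{j,i}$ for coordinate $i$ of $u_j$, the rules are: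

* one rule without right side, by which $V_0$ derives the tuple for $n=c$;
* $V_j(x_1,x_2,\dots)\leftarrow V_{j-1}(x_1,x_2,\dots)$ for $1\le j\le r$;
* $V_j(a^{u_{j,0}}x_1a^{u_{j,1}},\,a^{u_{j,2}}x_2a^{u_{j,3}},\dots)\leftarrow V_j(x_1,x_2,\dots)$ for $1\le j\le r$, where the last component is $a^{u_{j,N-1}}x_{\lceil N/2\rceil}$ if $N$ is odd;
* $S(x_1bx_2b\cdots bx_{\lceil N/2\rceil})\leftarrow V_r(x_1,\dots,x_{\lceil N/2\rceil})$.

A tree is a chain determined by how often the loop at each $V_j$ is used, say $\lambda_j$ times, and it derives $w(n)$ with $n=c+\sum_j\lambda_ju_j$. The word determines $n$, and $n$ determines the $\lambda_j$ because the periods are linearly independent. So each linear set is generated unambiguously. As the linear sets are disjoint, the union over all of them, with the common start symbol $S$, is an unambiguous grammar of dimension $\lceil N/2\rceil=\lceil(3k+1)/2\rceil$ for $\{w(n):n\in K_k\}=D_k\setminus L$. $\blacksquare$
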